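\title{Fusion-stable almost source idempotents of blocks of finite groups}

\begin{abstract}
Let $B$ be a block of a finite group algebra $kG$ over an algebraically closed field of prime characteristic, and let $P$ be a defect group of $B$. We show that there is an almost source idempotent $i\in B^P$ such that, for every $B$-module $M$, the $kP$-module $iM$ is stable under the fusion system determined by $i$, with isomorphisms natural in $M$. The idempotent is built by descending induction on the orders of the subgroups of $P$: one adds primitive idempotents until the multiplicities of local points become invariant under fusion. We also classify the almost source idempotents with this natural form of stability and lift the result to complete discrete valuation rings.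
\end{abstract}

\section{Introduction}

\subsection{The question}

Throughout, $k$ is an algebraically closed field of prime characteristic $p$ and $G$ is a finite group. A \emph{block} of $kG$ is a primitive idempotent $b$ of the center $Z(kG)$; we use the same word for the algebra $B=kGb$. We write ${}^gx=gxg^{-1}$. For $H\le G$ let $B^H$ be the subalgebra of elements of $B$ that commute with $H$, and for $Q\le H$ let $\mathrm{Tr}_Q^H\colon B^Q\to B^H$, $a\mapsto\sum_{x\in H/Q}{}^xa$, be the relative trace. A \emph{defect group} of $B$ is a subgroup $P$ minimal subject to $b\in\mathrm{Tr}_P^G(B^P)$; the defect groups form a conjugacy class of $p$-subgroups.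

For a $p$-subgroup $Q$, the \emph{Brauer homomorphism} $\mathrm{Br}_Q\colon (kG)^Q\to kC_G(Q)$ is the truncation $\sum_{x\in G}a_xx\mapsto\sum_{x\in C_G(Q)}a_xx$. It is an algebra homomorphism, and we use the same symbol for its restriction to $B^Q$. A \emph{Brauer pair} is a pair $(Q,f)$ with $Q$ a $p$-subgroup of $G$ and $f$ a block of $kC_G(Q)$; the group $G$ acts on Brauer pairs by conjugation. A pair $(Q,f)$ is \emph{normally included} in $(R,e)$ if $Q\trianglelefteq R$, the block $f$ is fixed by conjugation with $R$, and $\mathrm{Br}_R(f)e=e$. The relation $\le$ on Brauer pairs is the transitive closure of normal inclusion.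

Fix a block $B=kGb$ and a defect group $P$ of $B$.

\begin{definition}\label{def:main}
\begin{enumerate}
\item[(a)] An \emph{almost source idempotent} of $B$ is an idempotent $i\in B^P$ with $\mathrm{Br}_P(i)\neq0$ such that for every $Q\le P$ there is a unique block $e_Q(i)$ of $kC_G(Q)$ with $\mathrm{Br}_Q(i)e_Q(i)\neq0$.
\item[(b)] The \emph{fusion system determined by $i$} is the category $\mathcal F(i)$ whose objects are the subgroups of $P$ and whose morphisms $Q\to R$ are the homomorphisms $\varphi(u)=gug^{-1}$ with $g\in G$ and ${}^g(Q,e_Q(i))\le(R,e_R(i))$.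
\item[(c)] For such a category $\mathcal F$, a $kP$-module $U$ is \emph{$\mathcal F$-stable} if $\mathrm{Res}^P_Q(U)\cong{}_\varphi U$ for every $Q\le P$ and every $\varphi\in\mathrm{Hom}_{\mathcal F}(Q,P)$, where ${}_\varphi U$ is $U$ regarded as a $kQ$-module via $\varphi$.
\end{enumerate}
\end{definition}

If $M$ is a $B$-module and $i\in B^P$ is an idempotent, then $iM$ is a $kP$-module, because $i$ commutes with $P$. The following question comes from Linckelmann's paper \cite{Li}.

\begin{quote}
\emph{Does every block $B$ with defect group $P$ have an almost source idempotent $i\in B^P$ such that $iM$ is $\mathcal F(i)$-stable for every finitely generated $B$-module $M$?}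
\end{quote}

\subsection{Two candidates}

The full restriction $\mathrm{Res}^G_P(M)$ is stable for a trivial reason: if ${}^gQ\le P$ and $\varphi$ is conjugation by $g$, then $m\mapsto gm$ is an isomorphism $\mathrm{Res}^G_Q(M)\to{}_\varphi M$. An almost source idempotent cuts out a direct summand $iM$ of $\mathrm{Res}^G_P(M)$ that is attached to a single block of each centralizer $C_G(Q)$, and nothing is lost, since $M\mapsto iM$ is an equivalence between $B$-modules and $iBi$-modules (Remark~\ref{rem:morita}). But multiplication by $g$ maps $iM$ onto $({}^gi)M$, not onto $iM$. It can be corrected when $i$ and ${}^gi$ are conjugate in the algebra $B^{{}^gQ}$, which contains both.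

\begin{lemma}\label{lem:reduction}
Let $i\in B^P$ be an idempotent, $Q\le P$, and $g\in G$ with ${}^gQ\le P$; let $\varphi\colon Q\to P$ be conjugation by $g$. If ${}^gi=wiw^{-1}$ for a unit $w$ of $B^{{}^gQ}$, then $m\mapsto w^{-1}gm$ is an isomorphism $\mathrm{Res}^P_Q(iM)\to{}_\varphi(iM)$ for every $B$-module $M$, natural in $M$.
\end{lemma}

\begin{proof}
We have $g\,iM=({}^gi)M=w\,iM$, so the bijection $m\mapsto w^{-1}gm$ of $M$ maps $iM$ onto $iM$. For $y\in Q$ we have $w^{-1}g\,ym=w^{-1}\varphi(y)gm=\varphi(y)\,w^{-1}gm$, since $w$ commutes with $\varphi(Q)={}^gQ$. The map is multiplication by an element of $B$, so it commutes with homomorphisms of $B$-modules.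
\end{proof}

There are two obvious candidates for $i$. The largest is $i=b$. It satisfies ${}^gb=b$, so it answers the question whenever it is an almost source idempotent, that is, whenever $\mathrm{Br}_Q(b)$ is a single block for every $Q\le P$. This can fail. Let $p=3$, let $G$ be dihedral of order $30$, so that $P=C_3$ is a normal Sylow subgroup with $C_G(P)=C_{15}$, and let $e_\chi\in kC_5$ be the idempotent of a nontrivial character $\chi\colon C_5\to k^\times$. Then $b=e_\chi+e_{\chi^{-1}}$ is a block of $kG$ by Lemma~\ref{lem:normal}, and $\mathrm{Br}_P(b)=b$ is a sum of two blocks of $kC_{15}$.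

The smallest candidate is a \emph{source idempotent}, a primitive idempotent $i$ of $B^P$ with $\mathrm{Br}_P(i)\ne0$. It is always an almost source idempotent (Lemma~\ref{lem:criterion}), and it has the required property when $P$ is abelian (Remark~\ref{rem:abelian}). One might guess that it always does. Section~\ref{sec:example} shows that it does not, already for the principal $2$-block of $\mathrm{SL}_3(\mathbb F_3)$. So the idempotent has to be found between the two extremes.

\subsection{The main result}

A \emph{$B$-Brauer pair} is a Brauer pair $(Q,f)$ with $\mathrm{Br}_Q(b)f=f$. Fix a block $e_P$ such that $(P,e_P)$ is a maximal $B$-Brauer pair. For $Q\le P$ let $e_Q$ be the unique block with $(Q,e_Q)\le(P,e_P)$, and let $\mathcal F$ be the category defined as in Definition~\ref{def:main}(b) with $e_Q$ in place of $e_Q(i)$. The facts that make these choices possible are recalled in Section~\ref{sec:pairs}.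

\begin{theorem}\label{thm:A}
There is an almost source idempotent $i\in B^P$ with $\mathrm{Br}_P(i)e_P\neq0$ such that, whenever $Q\le P$, $g\in G$ and ${}^g(Q,e_Q)\le(P,e_P)$, the idempotents $i$ and ${}^gi$ are conjugate by a unit of $B^{{}^gQ}$. The fusion system determined by $i$ is $\mathcal F$, and $iM$ is $\mathcal F$-stable for every $B$-module $M$, with isomorphisms natural in $M$.
\end{theorem}

So the answer to the question is yes. Theorem~\ref{thm:B} classifies, up to conjugacy in $B^P$, all almost source idempotents with the property in Theorem~\ref{thm:A}, and lifts the result to a complete discrete valuation ring.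

\subsection{The idea of the proof}

The proof turns conjugacy of idempotents into a counting problem. For $R\le P$, an idempotent $i\in B^P$ decomposes in the larger algebra $B^R$, and each conjugacy class $\varepsilon$ of primitive idempotents of $B^R$ occurs with a multiplicity $m_\varepsilon(i)$. Section~\ref{sec:defects} shows that two idempotents of $B^S$ are conjugate as soon as they have the same multiplicities $m_\varepsilon$ for all $R\le S$ and all classes $\varepsilon$ not killed by $\mathrm{Br}_R$. The reason is triangularity: every primitive idempotent of $B^S$ has a \emph{defect} $(R,\varepsilon)$, which determines it up to conjugacy, and among the pairs of order at least $|R|$ it has nonzero multiplicity only at the $S$-conjugates of $(R,\varepsilon)$.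

The task is then to find $i$ whose multiplicities are invariant under $\mathcal F$ (Section~\ref{sec:X}). We work downward from $P$. Once invariance holds for subgroups of order greater than $d$, a deficit at a pair $(R',\varepsilon')$ of order $d$ can be filled by adding primitive idempotents with defect $(R',\varepsilon')$; each raises $m_{\varepsilon'}$ by the index of $R'$ in the stabilizer of $(R',\varepsilon')$ in $P$ and disturbs nothing already achieved. Three things have to be true: the deficit is not negative, it is divisible by this index, and $b$ contains enough idempotents with this defect. All three follow from one comparison with a conjugate pair whose stabilizer in $P$ is as large as possible (Sections~\ref{sec:fn} and~\ref{sec:construction}).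

\section{Background}\label{sec:background}

The letters $Q,R,S,T,U$ denote $p$-subgroups.

\subsection{Idempotents and points}

Let $A$ be a finite-dimensional $k$-algebra. A \emph{point} of $A$ is a conjugacy class of primitive idempotents under the unit group. A \emph{primitive decomposition} of an idempotent $i$ is a set of pairwise orthogonal primitive idempotents with sum $i$; the number of its members lying in a point $\varepsilon$ is the \emph{multiplicity} $m_\varepsilon(i)$, which is independent of the decomposition by the Krull--Schmidt theorem.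

\begin{enumerate}
\item[(A1)] A nonzero idempotent $j$ is primitive if and only if $jAj$ is local; then every element of $jAj$ is a unit of $jAj$ or nilpotent.
\item[(A2)] Idempotents $i,h$ are conjugate if and only if $iA\cong hA$, if and only if $cd=i$ and $dc=h$ for some $c\in iAh$, $d\in hAi$, if and only if $m_\varepsilon(i)=m_\varepsilon(h)$ for all points $\varepsilon$.
\item[(A3)] For a point $\varepsilon$ there is a unique maximal ideal $\mathfrak m_\varepsilon$ not containing $\varepsilon$, and this gives a bijection between points and maximal ideals. As $k$ is algebraically closed, $A/\mathfrak m_\varepsilon=\mathrm{End}_k(V(\varepsilon))$ for a simple $A$-module $V(\varepsilon)$. The quotient map $s_\varepsilon\colon A\to\mathrm{End}_k(V(\varepsilon))$ sends members of $\varepsilon$ to idempotents of rank one and members of other points to $0$. Hence $m_\varepsilon(i)=\dim_k iV(\varepsilon)$, and the ideal $J_{\varepsilon'}=A\varepsilon'A$ lies in $\mathfrak m_\varepsilon$ for $\varepsilon'\neq\varepsilon$.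
\item[(A4)] An ideal $I$ contains $\varepsilon$ if and only if $I\not\subseteq\mathfrak m_\varepsilon$. Indeed, let $I\not\subseteq\mathfrak m_\varepsilon$ and $j\in\varepsilon$. Then $s_\varepsilon(I)=\mathrm{End}_k(V(\varepsilon))$, so $jIj$ contains an element mapping to $s_\varepsilon(j)$. It is not nilpotent, hence a unit of $jAj$, and so $j\in I$. In particular a primitive idempotent lying in a finite sum of ideals lies in one of them (Rosenberg's lemma).
\item[(A5)] If $\pi\colon A\to A'$ is a surjective algebra homomorphism and $j$ is primitive, then $\pi(j)$ is zero or primitive, since $\pi(j)A'\pi(j)$ is a quotient of $jAj$. By (A3) and (A4), $\pi$ induces a bijection from the points of $A$ not contained in $\ker\pi$ onto the points of $A'$.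
\end{enumerate}

\subsection{Local pointed groups}

We apply this to $A=B^R$. Conjugation by $g\in G$ maps $B^R$ onto $B^{{}^gR}$, so ${}^g\varepsilon$ is a point of $B^{{}^gR}$ and $m_{{}^g\varepsilon}({}^gi)=m_\varepsilon(i)$.

The map $\mathrm{Br}_R\colon B^R\to kC_G(R)\mathrm{Br}_R(b)$ is surjective with kernel $\sum_{Q<R}\mathrm{Tr}_Q^R(B^Q)$. A point $\varepsilon$ of $B^R$ is \emph{local} if $\mathrm{Br}_R(\varepsilon)\neq0$. Then $\ker\mathrm{Br}_R\subseteq\mathfrak m_\varepsilon$ by (A4), so $V(\varepsilon)$ is a simple $kC_G(R)$-module viewed through $\mathrm{Br}_R$. By (A5) the elements $\mathrm{Br}_R(j)$, $j\in\varepsilon$, are conjugate primitive idempotents of $kC_G(R)$; they lie in a unique block $e$ of $kC_G(R)$, and we say that $\varepsilon$ \emph{belongs to} $e$. The pair $R_\varepsilon=(R,\varepsilon)$ is a \emph{local pointed group}, its \emph{order} is $|R|$, and for $H\le G$ we put $N_H(R_\varepsilon)=\{x\in N_H(R):{}^x\varepsilon=\varepsilon\}$. We have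
\begin{equation}\label{eq:RC}
RC_G(R)\le N_G(R_\varepsilon),
\end{equation}
because $R$ acts trivially on $B^R$ and $c\in C_G(R)$ acts as conjugation by the unit $cb$ of $B^R$. If $Q\le R$ and $a\in B^R$, then $\mathrm{Br}_R(a)$ is the truncation of $\mathrm{Br}_Q(a)$ to $C_G(R)$; so $\mathrm{Br}_R(a)\ne0$ implies $\mathrm{Br}_Q(a)\neq0$.

\subsection{Brauer pairs}\label{sec:pairs}

The following facts \cite{AB,BP} hold for every finite group and every block.
\begin{enumerate}
\item[(B1)] The relation $\le$ is a $G$-invariant partial order. For a Brauer pair $(R,e)$ and $Q\le R$ there is a unique block $f$ with $(Q,f)\le(R,e)$.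
\item[(B2)] If $Q\trianglelefteq R$, then $(Q,f)\le(R,e)$ if and only if $f$ is $R$-stable and $\mathrm{Br}_R(f)e=e$.
\item[(B3)] The pair $(Q,f)$ is a $B$-Brauer pair if and only if $(1,b)\le(Q,f)$.
\item[(B4)] The maximal $B$-Brauer pairs are $G$-conjugate, and their first components are the defect groups of $B$.
\end{enumerate}
Let $U\le Q\le P$. The unique pair $(U,f)\le(Q,e_Q)$ is contained in $(P,e_P)$, so $(U,e_U)\le(Q,e_Q)$. Conjugating this inclusion gives
\begin{equation}\label{eq:transport}
{}^g(Q,e_Q)\le(P,e_P)\ \Longrightarrow\ {}^g(U,e_U)=({}^gU,e_{{}^gU})\quad\text{for all }U\le Q.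
\end{equation}
This applies to every $g\in P$ with $Q=P$, since $P$ acts trivially on $kC_G(P)$. Finally, the condition $\mathrm{Br}_P(i)e_P\ne0$ in Theorem~\ref{thm:A} only records the choice of $e_P$: if $i$ is any almost source idempotent, then $\mathrm{Br}_P(b)e_P(i)\neq0$, so $(P,e_P(i))$ is a $B$-Brauer pair, and it is maximal by (B4).

\subsection{Traces and projectivity}

For $R,U\le S$ and $a\in B^R$, the Mackey formula reads
\[
\mathrm{Tr}_R^S(a)=\sum_{x\in U\backslash S/R}\mathrm{Tr}_{U\cap{}^xR}^U({}^xa).
\]
Also $\mathrm{Tr}_R^S(cad)=c\,\mathrm{Tr}_R^S(a)\,d$ for $c,d\in B^S$, so the trace of an ideal of $B^R$ is an ideal of $B^S$.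

Let $H$ be a finite group acting on $\mathrm{Hom}_k(W,W')$ by conjugation, for finite-dimensional $kH$-modules $W,W'$. By Higman's criterion, $W$ is projective if and only if $\mathrm{id}_W\in\mathrm{Tr}_1^H(\mathrm{End}_k(W))$. A $kH$-homomorphism $\beta\alpha\colon W\to F\to W'$ factoring through a free module $F$ lies in $\mathrm{Tr}_1^H(\mathrm{Hom}_k(W,W'))$: if $\mathrm{id}_F=\mathrm{Tr}_1^H(\theta)$, then $\beta\alpha=\mathrm{Tr}_1^H(\beta\theta\alpha)$. If $H$ is a $p$-group, then $kH$ is local, so projective modules are free and $kH$ is indecomposable. The \emph{free rank} of $W$ is then the number of summands isomorphic to $kH$ in a decomposition of $W$ into indecomposables; by Krull--Schmidt it is additive on direct sums.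

\begin{lemma}\label{lem:normal}
Let $R$ be a normal $p$-subgroup of a finite group $H$. The kernel of $\mathrm{Br}_R\colon(kH)^R\to kC_H(R)$ lies in the radical $J(kH)$, and every central idempotent of $kH$ lies in $kC_H(R)$.
\end{lemma}

\begin{proof}
The kernel is spanned by the orbit sums $\sum_{u\in R/Q}{}^ux$ with $x\in H$ and $Q=C_R(x)<R$. The normal $p$-subgroup $R$ acts trivially on every simple $kH$-module, so such a sum acts on it as $|R:Q|x=0$. Let $z$ be a central idempotent and $z'=\mathrm{Br}_R(z)$. As $R\trianglelefteq H$, the idempotent $z'$ is $H$-stable, hence central in $kH$. Now $z-z'\in\ker\mathrm{Br}_R$ is nilpotent, while $(z-z')^{p^n}=z-z'$ for all $n$ because $z,z'$ are commuting idempotents. So $z=z'$.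
\end{proof}

\section{An example: the principal $2$-block of $\mathrm{SL}_3(\mathbb F_3)$}\label{sec:example}

Let $p=2$, $G=\mathrm{SL}_3(\mathbb F_3)$, and let $B=kGb$ be the principal block, the one with $b$ acting as the identity on the trivial module. We show that a source idempotent fails, and how one additional primitive idempotent repairs it. Put
\[
z=\mathrm{diag}(-1,-1,1),\quad t=\mathrm{diag}(1,-1,-1),\quad R=\langle z\rangle,\quad R'=\langle t\rangle,\quad E=\langle z,t\rangle .
\]

\subsection*{The groups}
The centralizer $L=C_G(z)$ consists of the matrices $\mathrm{diag}(A,\det A)$ with $A\in\mathrm{GL}_2(\mathbb F_3)$, and we identify $L$ with $\mathrm{GL}_2(\mathbb F_3)$. As $|L|=48$ and $|G|=5616=16\cdot351$, a Sylow $2$-subgroup $P$ of $L$ containing $t$ is a Sylow $2$-subgroup of $G$. We have $N_P(R)=P$, while $N_P(R')=E$, because $C_L(t)$ is the group $E$ of diagonal matrices. The action on the four lines of $\mathbb F_3^2$ gives $L/R\cong S_4$; the preimage $K$ of the normal four-group is the quaternion Sylow $2$-subgroup of $\mathrm{SL}_2(\mathbb F_3)$, and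 $L/K\cong S_3$. We need three facts.

\begin{enumerate}
\item[(E1)] \emph{All involutions of $G$ are conjugate, and those in $P\setminus R$ are $P$-conjugate to $t$.} An involution has eigenvalues $-1,-1,1$, and $\mathrm{GL}_3(\mathbb F_3)=G\times\{\pm1\}$. The involutions of $L\setminus R$ have $A$ with eigenvalues $1,-1$; there are $|L:E|=12$ of them, none in $K$. The three Sylow $2$-subgroups of $L$ intersect pairwise in $K$, so $P$ contains four of them, and $t$ has $|P:E|=4$ conjugates in $P$.
\item[(E2)] \emph{If $T$ is a $2$-subgroup with $|T|\ge4$, then $C_G(T)$ is a $2$-group.} By (E1) we may assume $z\in Z(T)$, so $R<T\le L$ and $C_G(T)\le L$. An element of order $3$ of $L$ has centralizer of order $6$ in $L$, with Sylow $2$-subgroup $R$, so it does not centralize $T$.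
\item[(E3)] \emph{The algebra $(kL)^K$ is local. The simple $kL$-modules are $k$ and a $2$-dimensional module $V$ with $V\cong k[E/R]$ as a $kE$-module.} A nonscalar $2\times2$ matrix has commutative centralizer, so $C_L(K)=R$. By Lemma~\ref{lem:normal}, $\mathrm{Br}_K\colon(kL)^K\to kR$ has nilpotent kernel, and $kR$ is local. The simple $kL$-modules are those of $S_3\cong\mathrm{GL}_2(\mathbb F_2)$, namely $k$ and the natural module $V$. Since $t\notin K$, it acts on $V$ as a nontrivial involution, a single Jordan block.
\end{enumerate}

So for $1\ne T\le P$ the only block of $kC_G(T)$ is $1$. Truncation removes orbit sums of even length and preserves the sum of the coefficients, which is $1$ for $b$; hence $\mathrm{Br}_T(b)=1$. Thus $P$ is a defect group, every idempotent $i\in B^P$ with $\mathrm{Br}_P(i)\neq0$ is an almost source idempotent, and $\mathcal F$ consists of all conjugation maps between subgroups of $P$. Let $g\in G$ be the permutation matrix of order $3$ with ${}^gt=z$; it normalizes $E$. Transport by $g^{-1}$ gives $L'=C_G(t)$ and its $2$-dimensional simple module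 $V'$, which is free of rank one over $k[E/R']$.

\subsection*{A source idempotent sees $V$ but not $V'$}
Let $i$ be a source idempotent. Since $P$ normalizes $R$, the nonzero idempotent $\mathrm{Br}_R(i)$ lies in $(kL)^P\subseteq(kL)^K$, so $\mathrm{Br}_R(i)=1$ by (E3).

We claim that $\mathrm{Br}_{R'}(i)V'=0$. By Higman's criterion $\mathrm{id}_{V'}=\theta+z\theta z^{-1}$ for some $\theta\in\mathrm{End}_k(V')$. As $B^{R'}\to kL'\to\mathrm{End}_k(V')$ is surjective, there is $a\in B^{R'}$ with $\mathrm{Br}_{R'}(a)$ acting as $\theta$. Put $c=\mathrm{Tr}_{R'}^P(a)$. In the Mackey formula with $U=R'$, the terms with $x\notin E$ are traces from the trivial group and are killed by $\mathrm{Br}_{R'}$; so $\mathrm{Br}_{R'}(c)=\mathrm{Br}_{R'}(a)+{}^z\mathrm{Br}_{R'}(a)$ acts as the identity on $V'$. On the other hand $\mathrm{Br}_P(ici)=0\neq\mathrm{Br}_P(i)$, so $ici$ is not a unit of the local ring $iB^Pi$ and is nilpotent. On $V'$ the element $\mathrm{Br}_{R'}(ici)$ acts as the idempotent $\mathrm{Br}_{R'}(i)$, which therefore acts as zero.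

\subsection*{A module that is not stable}
For a group $T=\langle u\rangle$ of order $2$ and a $kT$-module $Y$ put $Y(T)=Y^T/(1+u)Y$. Let $X=G/R$ and $M=b\,kX$, so $iM=i\,kX$. For $T\le G$ the space $(kX)^T$ has a basis of fixed points and sums $x+ux$, so $(kX)(T)\cong k[X^T]$. An element $a\in(kG)^T$ acts on it as $\mathrm{Br}_T(a)$, since $(y+uyu^{-1})x=(1+u)yx$ for $y\in G$, $x\in X^T$. Hence $(iM)(T)\cong\mathrm{Br}_T(i)\,k[X^T]$ for $T\le P$. Now $X^R=L/R$ gives $\dim(iM)(R)=24$. But $X^{R'}=g^{-1}X^R\cong L'/R'$, and $\mathrm{Br}_{R'}(i)$ kills the quotient $V'$ of $k[L'/R']$, so $\dim(iM)(R')\le22$. For the morphism $\varphi\colon R'\to P$ given by $g$ we have $({}_\varphi(iM))(R')=(iM)(R)$, and so $\mathrm{Res}^P_{R'}(iM)\not\cong{}_\varphi(iM)$.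

\subsection*{The repair}
Since $\mathrm{Br}_{R'}(b-i)$ acts as the identity on $V'$, some member $l'$ of a primitive decomposition of $b-i$ in $B^P$ acts on $V'$ as a nonzero idempotent. This idempotent commutes with $E$, and $V'$ is indecomposable as a $kE$-module, so it is the identity. Let $i'=i+l'$. Then $\mathrm{Br}_T(i')=1$ for all $1\neq T\le P$. For $|T|\ge4$ this holds by (E2), and for $T=R$ because $\mathrm{Br}_R(l')=\mathrm{Br}_R(l')\mathrm{Br}_R(i)=0$. For $T=R'$, the nonzero idempotent $\mathrm{Br}_{R'}(i)$ kills $V'$ and so acts as $1$ on $k$; thus $1-\mathrm{Br}_{R'}(i')$ is an idempotent killing both simple modules, hence zero. By (E1) this covers all $T$. If $Q,{}^xQ\le P$, then $\mathrm{Br}_U({}^xi')=1=\mathrm{Br}_U(i')$ for $1\neq U\le{}^xQ$, and ${}^xi'$ is conjugate to $i'$ in $B$ by $xb$. So $i'$ and ${}^xi'$ have the same multiplicity at every local point of every subgroup of ${}^xQ$, and Lemma~\ref{lem:count}(c) below shows that they are conjugate in $B^{{}^xQ}$.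

In terms of the local points $\varepsilon$ of $B^R$ and $\varepsilon'$ of $B^{R'}$ with $V(\varepsilon)=V$ and $V(\varepsilon')=V'$, we found $m_\varepsilon(i)=2$ and $m_{\varepsilon'}(i)=0$. The deficit occurs at the subgroup with the smaller normalizer in $P$, it equals $|E:R'|$, and the missing idempotent exists because $V'$ is free over $k[E/R']$. The rest of the paper proves that these three features persist in general.

\section{Points of $B^S$ and their defects}\label{sec:defects}

Fix a $p$-subgroup $S$ of $G$. By (A2), conjugacy in $B^S$ is decided by the multiplicities of all points of $B^S$, but the points that are not local are invisible to $\mathrm{Br}_S$. Such a point is a trace from a smaller subgroup, like $l'$ in the example, and we want to detect it at a local point of that subgroup.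

Let $R_\varepsilon$ be a local pointed group with $R\le S$. Put $N=N_S(R_\varepsilon)$ and $\bar N=N/R$. The group $\bar N$ acts on $B^R/\mathfrak m_\varepsilon=\mathrm{End}_k(V(\varepsilon))$ by algebra automorphisms. Each is conjugation by an element of $\mathrm{GL}(V(\varepsilon))$, unique up to a scalar, and the obstruction to choosing these elements multiplicatively is a class in $H^2(\bar N,k^\times)$. As $k$ is algebraically closed of characteristic $p$ and $\bar N$ is a $p$-group, $\lambda\mapsto\lambda^{|\bar N|}$ is bijective on $k^\times$. The groups $H^2(\bar N,k^\times)$ and $\mathrm{Hom}(\bar N,k^\times)$ are annihilated by $|\bar N|$, so both vanish. Hence there is a unique homomorphism $\rho\colon\bar N\to\mathrm{GL}(V(\varepsilon))$ with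
\[
s_\varepsilon({}^xa)=\rho(x)s_\varepsilon(a)\rho(x)^{-1}\qquad(x\in\bar N,\ a\in B^R),
\]
and $V(\varepsilon)$ is a $k\bar N$-module. (If $N\le C_G(R)$, as in the example, this is the restriction of the simple $kC_G(R)$-module $V(\varepsilon)$, by uniqueness.) We have $s_\varepsilon(B^S)\subseteq\mathrm{End}_{k\bar N}(V(\varepsilon))$, so for an idempotent $i\in B^S$ the subspace $iV(\varepsilon)$ is a direct summand of the $k\bar N$-module $V(\varepsilon)$. Let $I_S(\varepsilon)=\mathrm{Tr}_R^S(J_\varepsilon)$, where $J_\varepsilon=B^R\varepsilon B^R$. It is an ideal of $B^S$, and $I_S({}^x\varepsilon)=I_S(\varepsilon)$ for $x\in S$.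

\begin{lemma}\label{lem:mackey}
\begin{enumerate}
\item[(a)] $s_\varepsilon(I_S(\varepsilon))=\mathrm{Tr}_1^{\bar N}(\mathrm{End}_k(V(\varepsilon)))$.
\item[(b)] Let $U_\eta$ be a local pointed group with $U\le S$, and let $a\in J_\varepsilon$ satisfy $s_\eta(\mathrm{Tr}_R^S(a))\neq0$. Then $U\le{}^xR$ and $s_\eta({}^xa)\ne0$ for some $x\in S$. If moreover $|U|=|R|$, then $U_\eta={}^xR_\varepsilon$.
\end{enumerate}
\end{lemma}

\begin{proof}
Apply $s_\eta$ to the Mackey formula. The terms with $U\not\le{}^xR$ lie in $\ker\mathrm{Br}_U\subseteq\mathfrak m_\eta$, and there remain the terms $s_\eta({}^xa)$ with $U\le{}^xR$, where ${}^xa\in J_{{}^x\varepsilon}$. If $U={}^xR$ and ${}^x\varepsilon\neq\eta$, then $J_{{}^x\varepsilon}\subseteq\mathfrak m_\eta$ and the term vanishes. This gives (b). For $U_\eta=R_\varepsilon$ only the double cosets $RxR=xR$ with $x\in N$ survive, so $s_\varepsilon(\mathrm{Tr}_R^S(a))=\sum_{x\in\bar N}s_\varepsilon({}^xa)=\mathrm{Tr}_1^{\bar N}(s_\varepsilon(a))$. Since $s_\varepsilon(J_\varepsilon)$ is a nonzero ideal of $\mathrm{End}_k(V(\varepsilon))$,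 it is the whole algebra, and (a) follows.
\end{proof}

Part (a) says that every endomorphism of $V(\varepsilon)$ factoring through a free $k\bar N$-module lifts to $I_S(\varepsilon)$; this is the mechanism behind the element $c$ of the example.

\begin{definition}
A local pointed group $R_\varepsilon$ with $R\le S$ is a \emph{defect} of a primitive idempotent $j\in B^S$ if $j\in I_S(\varepsilon)$ and $m_\varepsilon(j)\neq0$.
\end{definition}

Every $S$-conjugate of a defect of $j$ is a defect of $j$, and idempotents conjugate in $B^S$ have the same defects. If $\gamma$ is a local point of $B^S$ itself, then $S_\gamma$ is a defect of each member of $\gamma$.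

\begin{lemma}\label{lem:defect}
Let $j\in B^S$ be primitive.
\begin{enumerate}
\item[(a)] The idempotent $j$ has a defect. Let $R_\varepsilon$ be a defect of $j$. If $U_\eta$ is local, $U\le S$ and $m_\eta(j)\neq0$, then $|U|\le|R|$, with equality only if $U_\eta$ is $S$-conjugate to $R_\varepsilon$. In particular the defect is unique up to $S$-conjugacy.
\item[(b)] If $R_\varepsilon$ is local, $R\le S$, and $jV(\varepsilon)$ has a nonzero free $k\bar N$-summand, then $R_\varepsilon$ is a defect of $j$.
\item[(c)] If $R_\varepsilon$ is a defect of $j$, then $jV(\varepsilon)\cong k\bar N$, so $m_\varepsilon(j)=|N_S(R_\varepsilon):R|$. Any two primitive idempotents of $B^S$ with defect $R_\varepsilon$ are conjugate in $B^S$.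
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $R\le S$ of minimal order with $j\in\mathrm{Tr}_R^S(B^R)$, say $j=\mathrm{Tr}_R^S(a)$. Let $j=\sum_rj_r$ be a primitive decomposition in $B^R$, with $j_r\in\varepsilon_r$. Then
\[
j=j\cdot j=\mathrm{Tr}_R^S(ja)=\sum_r\mathrm{Tr}_R^S(j_ra)\in\sum_r\mathrm{Tr}_R^S(J_{\varepsilon_r}).
\]
By Rosenberg's lemma $j\in\mathrm{Tr}_R^S(J_\varepsilon)$ for some $\varepsilon=\varepsilon_r$, and $m_\varepsilon(j)\ne0$. If $\varepsilon$ were not local, then $J_\varepsilon\subseteq\ker\mathrm{Br}_R$, so $j\in\sum_{Q<R}\mathrm{Tr}_Q^S(B^Q)$, and Rosenberg's lemma would contradict the minimality of $|R|$. So $R_\varepsilon$ is a defect. The second statement is Lemma~\ref{lem:mackey}(b), since $j=\mathrm{Tr}_R^S(a')$ with $a'\in J_\varepsilon$ and $s_\eta(j)\neq0$. Two defects have the same order by symmetry, so they are $S$-conjugate.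

(b) Let $\pi\in\mathrm{End}_{k\bar N}(V(\varepsilon))$ be a projection onto a nonzero free summand of $jV(\varepsilon)$, vanishing on $(b-j)V(\varepsilon)$; thus $\pi=s_\varepsilon(j)\pi s_\varepsilon(j)$. As $\pi$ factors through a free module, $\pi=s_\varepsilon(c_0)$ with $c_0\in I_S(\varepsilon)$ by Lemma~\ref{lem:mackey}(a), and then $\pi=s_\varepsilon(c)$ with $c=jc_0j$. The element $c$ is not nilpotent, so it is a unit of $jB^Sj$. Hence $j\in I_S(\varepsilon)$, and $m_\varepsilon(j)\neq0$.

(c) By Lemma~\ref{lem:mackey}(a), $s_\varepsilon(j)=\mathrm{Tr}_1^{\bar N}(\theta)=\mathrm{Tr}_1^{\bar N}(s_\varepsilon(j)\theta s_\varepsilon(j))$ for some $\theta$, so $jV(\varepsilon)\neq0$ is free by Higman's criterion. Let $\pi$ be a projection onto a free summand of rank one. As in (b), $\pi=s_\varepsilon(c)$ with $c$ a unit of $jB^Sj$, so $\pi$ is invertible on $jV(\varepsilon)$ and the rank is one. Let $j'$ also have defect $R_\varepsilon$. Choose mutually inverse isomorphisms $\alpha\colon j'V(\varepsilon)\to jV(\varepsilon)$ and $\beta$, extended by zero on $(b-j')V(\varepsilon)$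 and $(b-j)V(\varepsilon)$. They factor through free modules, so $\alpha=s_\varepsilon(c)$ and $\beta=s_\varepsilon(d)$ with $c\in jB^Sj'$, $d\in j'B^Sj$. Since $s_\varepsilon(cd)=s_\varepsilon(j)$ and $s_\varepsilon(dc)=s_\varepsilon(j')$, the elements $cd$ and $dc$ are not nilpotent, hence units of $jB^Sj$ and $j'B^Sj'$. So left multiplication by $c$ is an isomorphism $j'B^S\to jB^S$, and $j,j'$ are conjugate by (A2).
\end{proof}

Thus the points of $B^S$ are labeled by their defects. Let $\omega_{S,\varepsilon}$ be the point of $B^S$ with defect $R_\varepsilon$, if there is one; local pointed groups that are not $S$-conjugate give different points. For an idempotent $i\in B^S$ let $n_{S,\varepsilon}(i)$ be the multiplicity of $\omega_{S,\varepsilon}$ in $i$, and write $m_\eta(\omega_{S,\varepsilon})$ for the common value of $m_\eta$ on its members; both numbers are $0$ by convention if there is no such point. The number $n_{S,\varepsilon}(i)$ depends only on the $S$-class of $R_\varepsilon$, it is additive on orthogonal idempotents, and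
\begin{equation}\label{eq:n}
n_{S,\varepsilon}(i)\le n_{S,\varepsilon}(b),\qquad n_{{}^gS,{}^g\varepsilon}({}^gi)=n_{S,\varepsilon}(i)\quad(g\in G).
\end{equation}

\begin{lemma}\label{lem:count}
Let $i,h\in B^S$ be idempotents and $R_\varepsilon$ a local pointed group with $R\le S$.
\begin{enumerate}
\item[(a)] With $N=N_S(R_\varepsilon)$, both $n_{S,\varepsilon}(i)$ and $n_{N,\varepsilon}(i)$ equal the free rank of the $k[N/R]$-module $iV(\varepsilon)$.
\item[(b)] $m_\varepsilon(i)=n_{S,\varepsilon}(i)\,|N_S(R_\varepsilon):R|+\sum_{U_\eta}n_{S,\eta}(i)\,m_\varepsilon(\omega_{S,\eta})$, where $U_\eta$ runs over representatives of the $S$-classes of local pointed groups with $U\le S$ and $|U|>|R|$.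
\item[(c)] Let $d\ge0$. If $m_\eta(i)=m_\eta(h)$ for all local $U_\eta$ with $U\le S$ and $|U|>d$, then $n_{S,\eta}(i)=n_{S,\eta}(h)$ for all such $U_\eta$. If this holds for $d=0$, then $i$ and $h$ are conjugate in $B^S$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $i=\sum_rj_r$ be a primitive decomposition in $B^S$, so $iV(\varepsilon)=\bigoplus_rj_rV(\varepsilon)$.

(a) By Lemma~\ref{lem:defect}(b),(c), the summand $j_rV(\varepsilon)$ has free rank $1$ if $j_r$ has defect $R_\varepsilon$ and $0$ otherwise. So $n_{S,\varepsilon}(i)$ is the free rank of $iV(\varepsilon)$. This applies with $N$ in place of $S$, and $N_N(R_\varepsilon)=N$, so the module is the same.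

(b) By Lemma~\ref{lem:defect}(a), $m_\varepsilon(j_r)=0$ unless $j_r$ has defect $R_\varepsilon$ or a defect of larger order; in the first case use Lemma~\ref{lem:defect}(c).

(c) Formula (b) for $U_\eta$ expresses $n_{S,\eta}(i)\,|N_S(U_\eta):U|$ through $m_\eta(i)$ and the numbers $n_{S,\theta}(i)$ for $T_\theta$ of order greater than $|U|$; use descending induction on $|U|$. For $d=0$, every point of $B^S$ has a defect, so all points have the same multiplicity in $i$ and $h$.
\end{proof}

Part (a) is what allows transport along elements $g\in G$ that do not normalize $P$: the number $n_{P,\varepsilon}(i)$ is already determined on the subgroup $N_P(R_\varepsilon)$.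

\section{Almost source idempotents and invariant multiplicities}\label{sec:X}

The construction will add primitive idempotents to a source idempotent, and the sum must remain an almost source idempotent. Definition~\ref{def:main}(a) is a condition at all subgroups $Q\le P$, while we can prescribe only the defects of the added idempotents. The next lemma shows that the block at the defect controls the blocks at all subgroups. Inclusion of Brauer pairs can be tested directly only for normal subgroups, so the proof climbs from $U$ to the defect through normalizers.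

\begin{lemma}\label{lem:pairs}
Let $l\in B^S$ be primitive with defect $R_\varepsilon$, where $\varepsilon$ belongs to the block $e$. If $U_\eta$ is local, $U\le S$, $\eta$ belongs to $f$ and $m_\eta(l)\neq0$, then $(U,f)\le{}^x(R,e)$ for some $x\in S$.
\end{lemma}

\begin{proof}
We use descending induction on $|U|$. By Lemma~\ref{lem:defect}(a), $|U|\le|R|$, and if $|U|=|R|$, then $U_\eta={}^xR_\varepsilon$ and $f={}^xe$ for some $x\in S$. Let $|U|<|R|$ and $N=N_S(U_\eta)$.

\emph{A larger pointed group normalizing $U$.} Since $U_\eta$ is not a defect of $l$, Lemma~\ref{lem:count}(a) gives $n_{N,\eta}(l)=n_{S,\eta}(l)=0$. Let $l'$ be a member of a primitive decomposition of $l$ in $B^N$ with $m_\eta(l')\ne0$, and let $T_\theta$, $T\le N$, be a defect of $l'$. As $U_\eta$ is not a defect of $l'$, Lemma~\ref{lem:defect}(a) gives $|T|>|U|$. By Lemma~\ref{lem:mackey}(b), after replacing $T_\theta$ by an $N$-conjugate, $U\le T$ and $s_\eta(J_\theta)\neq0$. So $s_\eta(y)\neq0$ for some $y\in\theta$. Also $U\trianglelefteq T$ because $T\le N$. Let $\theta$ belong to $e'$. Since $m_\theta(l)\ge m_\theta(l')>0$,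 induction gives $(T,e')\le{}^x(R,e)$ for some $x\in S$. Let $f'$ be the block with $(U,f')\le(T,e')$; by (B2), $f'$ is $T$-stable and $\mathrm{Br}_T(f')e'=e'$. It remains to show $f=f'$.

\emph{The normal step.} As $T$ normalizes $U$, the map $\mathrm{Br}_U$ sends $(kG)^T$ into $(kC_G(U))^T$, and it is onto because it is the identity on $(kC_G(U))^T\subseteq(kG)^T$. The idempotent $y$ is primitive in $(kG)^T$, so $\mathrm{Br}_U(y)$ is primitive or zero in $(kC_G(U))^T$ by (A5). As $f'$ is a central idempotent of this algebra, $\mathrm{Br}_U(y)f'\in\{0,\mathrm{Br}_U(y)\}$. Since $\mathrm{Br}_T\circ\mathrm{Br}_U=\mathrm{Br}_T$ on $(kG)^T$,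
\[
\mathrm{Br}_T(\mathrm{Br}_U(y)f')=\mathrm{Br}_T(y)\,\mathrm{Br}_T(f')=\mathrm{Br}_T(y)\,e'\,\mathrm{Br}_T(f')=\mathrm{Br}_T(y)\ne0,
\]
so $\mathrm{Br}_U(y)f'=\mathrm{Br}_U(y)$. As $s_\eta(y)\neq0$, some member $y_0$ of a primitive decomposition of $y$ in $B^U$ lies in $\eta$, and $y_0=y_0y$. Then $0\neq\mathrm{Br}_U(y_0)=\mathrm{Br}_U(y_0)\mathrm{Br}_U(y)=\mathrm{Br}_U(y_0)f'$. So $f=f'$ and $(U,f)\le(T,e')\le{}^x(R,e)$.
\end{proof}

Let $\mathcal X$ be the set of local pointed groups $R_\varepsilon$ with $R\le P$ and $\varepsilon$ belonging to $e_R$. It is $P$-stable by \eqref{eq:transport}. An \emph{$\mathcal X$-idempotent} is an idempotent $i\in B^P$, possibly $0$, such that every member of a primitive decomposition of $i$ in $B^P$ has defect in $\mathcal X$.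

\begin{lemma}\label{lem:criterion}
\begin{enumerate}
\item[(a)] If $i$ is an $\mathcal X$-idempotent, $U_\eta$ is local, $U\le P$ and $m_\eta(i)\neq0$, then $U_\eta\in\mathcal X$.
\item[(b)] An idempotent $i\in B^P$ is an almost source idempotent with $\mathrm{Br}_P(i)e_P\neq0$ if and only if it is an $\mathcal X$-idempotent with $\mathrm{Br}_P(i)\ne0$. In that case $e_Q(i)=e_Q$ for all $Q\le P$, so $\mathcal F(i)=\mathcal F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Some member $l$ of a primitive decomposition of $i$ in $B^P$ has $m_\eta(l)\neq0$; let $R_\varepsilon\in\mathcal X$ be a defect of $l$. By Lemma~\ref{lem:pairs}, $\eta$ belongs to a block $f$ with $(U,f)\le{}^x(R,e_R)\le{}^x(P,e_P)=(P,e_P)$ for some $x\in P$. Hence $f=e_U$.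

(b) Let $i$ be an $\mathcal X$-idempotent with $\mathrm{Br}_P(i)\neq0$, and let $Q\le P$. By (a), every member of a primitive decomposition of $i$ in $B^Q$ not killed by $\mathrm{Br}_Q$ lies in a point belonging to $e_Q$. So $0\neq\mathrm{Br}_Q(i)=\mathrm{Br}_Q(i)e_Q$, and $e_Q$ is the only block not annihilating $\mathrm{Br}_Q(i)$.

Conversely, let $i$ be an almost source idempotent with $\mathrm{Br}_P(i)e_P\ne0$, and fix a primitive decomposition of $i$ in $B^P$. Some member $l$ has $\mathrm{Br}_P(l)e_P\neq0$; its point $\gamma$ is local and belongs to $e_P$, so $l$ has defect $P_\gamma\in\mathcal X$. The first part, applied to $l$, gives $0\ne\mathrm{Br}_Q(l)=\mathrm{Br}_Q(l)e_Q=\mathrm{Br}_Q(l)\mathrm{Br}_Q(i)e_Q$. So $\mathrm{Br}_Q(i)e_Q\neq0$ and $e_Q(i)=e_Q$. Let $l'$ be any member, with defect $R_\varepsilon$ and $\varepsilon$ belonging to $e$. As $m_\varepsilon(l')\ne0$, there is $j_0\in\varepsilon$ with $j_0=j_0l'=j_0i$. Then $0\neq\mathrm{Br}_R(j_0)=\mathrm{Br}_R(j_0)\mathrm{Br}_R(i)e$, so $e=e_R(i)=e_R$ and $R_\varepsilon\in\mathcal X$.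
\end{proof}

In particular a source idempotent $l$ is an almost source idempotent: take for $e_P$ the block to which its point belongs.

Call $R'_{\varepsilon'},R_\varepsilon\in\mathcal X$ \emph{$\mathcal F$-conjugate} if ${}^gR'_{\varepsilon'}=R_\varepsilon$ for some $g\in G$. Then $\varepsilon$ belongs to both ${}^ge_{R'}$ and $e_R$, so ${}^g(R',e_{R'})=(R,e_R)$ and $g$ induces a morphism in $\mathcal F$. Let $\mathcal X/\mathcal F$ be the set of classes. An $\mathcal X$-idempotent $i$ has \emph{$\mathcal F$-invariant multiplicities in orders $>d$} if $m_{\varepsilon'}(i)=m_\varepsilon(i)$ for all $\mathcal F$-conjugate $R'_{\varepsilon'},R_\varepsilon\in\mathcal X$ with $|R|>d$. For $d=0$ we omit the words ``in orders $>0$''.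

\begin{lemma}\label{lem:invariant}
\begin{enumerate}
\item[(a)] Let $i$ be an $\mathcal X$-idempotent with $\mathcal F$-invariant multiplicities in orders $>d$. Let $Q\le P$, $g\in G$ with ${}^g(Q,e_Q)\le(P,e_P)$, and $S={}^gQ$. Then $m_\eta(i)=m_\eta({}^gi)$ for all local $U_\eta$ with $U\le S$ and $|U|>d$.
\item[(b)] An $\mathcal X$-idempotent $i$ has $\mathcal F$-invariant multiplicities if and only if $i$ and ${}^gi$ are conjugate in $B^{{}^gQ}$ whenever $Q\le P$ and ${}^g(Q,e_Q)\le(P,e_P)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $U'={}^{g^{-1}}U\le Q$ and $\eta'={}^{g^{-1}}\eta$; then $m_\eta({}^gi)=m_{\eta'}(i)$. By \eqref{eq:transport}, ${}^ge_{U'}=e_U$, so $U_\eta\in\mathcal X$ if and only if $U'_{\eta'}\in\mathcal X$. If both lie in $\mathcal X$, they are $\mathcal F$-conjugate and the multiplicities agree. Otherwise both multiplicities vanish by Lemma~\ref{lem:criterion}(a).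

(b) Invariance implies conjugacy by (a) and Lemma~\ref{lem:count}(c) with $d=0$. Conversely, let ${}^gR'_{\varepsilon'}=R_\varepsilon$ with both in $\mathcal X$, and take $Q=R'$. Then $i$ and ${}^gi$ are conjugate in $B^R$, so $m_\varepsilon(i)=m_\varepsilon({}^gi)=m_{\varepsilon'}(i)$.
\end{proof}

\section{Fully normalized pointed groups}\label{sec:fn}

To compare $m_{\varepsilon'}(i)$ with $m_\varepsilon(i)$ by the formula of Lemma~\ref{lem:count}(b), we need an element $g$ that carries not only $R'_{\varepsilon'}$ to $R_\varepsilon$ but also the group $N_P(R'_{\varepsilon'})$ into $P$, compatibly with the blocks. This is impossible if $N_P(R_\varepsilon)$ is the smaller group. Call $R_\varepsilon\in\mathcal X$ \emph{fully normalized} if $|N_P(R_\varepsilon)|$ is maximal within its $\mathcal F$-class. The proof of the next lemma is a Sylow argument in $H=N_G(R_\varepsilon)$, with the maximal Brauer pairs of a block of $kH$ in the role of the Sylow subgroups.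

\begin{lemma}\label{lem:fn}
Let $R_\varepsilon\in\mathcal X$ be fully normalized, let $R'_{\varepsilon'}\in\mathcal X$ be $\mathcal F$-conjugate to it, and put $S'=N_P(R'_{\varepsilon'})$. There is $g\in G$ with ${}^gR'_{\varepsilon'}=R_\varepsilon$ and ${}^g(S',e_{S'})\le(P,e_P)$; in particular ${}^gS'\le N_P(R_\varepsilon)$.
\end{lemma}

\begin{proof}
Let $H=N_G(R_\varepsilon)$. By \eqref{eq:RC}, $RC_G(R)\le H$, so $C_H(T)=C_G(T)$ whenever $R\le T$. If $h\in H$, then $\varepsilon={}^h\varepsilon$ belongs to ${}^he_R$, so $e_R$ is $H$-stable.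

\emph{Step 1: $e_R$ is a block of $kH$.} It is central in $kH$, being $H$-stable. By Lemma~\ref{lem:normal}, central idempotents of $kH$ lie in $kC_G(R)$, hence in $Z(kC_G(R))$, where $e_R$ is primitive.

\emph{Step 2: Brauer pairs of $H$ and of $G$.} Let $R\le T\le H$ and let $f$ be a block of $kC_H(T)=kC_G(T)$. Then $(T,f)$ is a $kHe_R$-Brauer pair if and only if $\mathrm{Br}_T(e_R)f=f$, which by (B2) means $(R,e_R)\le(T,f)$ in $G$. In that case $(T,f)$ is a $B$-Brauer pair by (B3). Inclusion between pairs whose first components lie between $R$ and $H$ has the same meaning in $H$ and in $G$. Indeed, let $R\le T\le T'\le H$, let $f'$ be a block of $kC_G(T')$, and choose a chain $T=T_0\trianglelefteq T_1\trianglelefteq\dots\trianglelefteq T_n=T'$. Put $f_n=f'$ and let $f_{r-1}$ be the unique block with $(T_{r-1},f_{r-1})\le(T_r,f_r)$. By (B2) it is characterized by conditions that are literally the same in $H$ and in $G$. By transitivity and (B1), $f_0$ is the unique block with $(T,f_0)\le(T',f')$, in $H$ as in $G$.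

\emph{Step 3: with $N=N_P(R_\varepsilon)$, the pair $(N,e_N)$ is a maximal $kHe_R$-Brauer pair.} We have $R\le N\le H$ and $(R,e_R)\le(N,e_N)$, so $(N,e_N)$ is a $kHe_R$-Brauer pair. Let $(D,f)\ge(N,e_N)$ be a maximal one. It is a $B$-Brauer pair containing $(R,e_R)$, so by (B4) there is $x\in G$ with ${}^x(R,e_R)\le{}^x(D,f)\le(P,e_P)$. Then ${}^x\varepsilon$ belongs to ${}^xe_R=e_{{}^xR}$, so ${}^xR_\varepsilon\in\mathcal X$ is $\mathcal F$-conjugate to $R_\varepsilon$. As $D\le H$, we have ${}^xD\le N_P({}^xR_\varepsilon)$. Since $R_\varepsilon$ is fully normalized, $|D|\le|N|$, so $(D,f)=(N,e_N)$.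

\emph{Step 4.} Let ${}^{g_0}R'_{\varepsilon'}=R_\varepsilon$. Then $R\le{}^{g_0}S'\le H$ and ${}^{g_0}(S',e_{S'})\ge{}^{g_0}(R',e_{R'})=(R,e_R)$, so ${}^{g_0}(S',e_{S'})$ is a $kHe_R$-Brauer pair. By (B4) for $H$, there is $h\in H$ with ${}^{hg_0}(S',e_{S'})\le(N,e_N)$ in $H$, hence in $G$ by Step~2, and $(N,e_N)\le(P,e_P)$. Take $g=hg_0$.
\end{proof}

The supply of idempotents available for corrections is measured by $\mu(R_\varepsilon)=n_{P,\varepsilon}(b)$ for $R_\varepsilon\in\mathcal X$. If $R_\varepsilon$ and $R'_{\varepsilon'}$ are fully normalized members of a class $\Lambda$, the element $g$ of Lemma~\ref{lem:fn} maps $S'=N_P(R'_{\varepsilon'})$ onto $N=N_P(R_\varepsilon)$, as the orders agree. By Lemma~\ref{lem:count}(a) and \eqref{eq:n}, $\mu(R'_{\varepsilon'})=n_{S',\varepsilon'}(b)=n_{N,\varepsilon}(b)=\mu(R_\varepsilon)$. We call this common value $\mu(\Lambda)$.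

\section{The construction}\label{sec:construction}

At fully normalized pointed groups the numbers $n_{P,\varepsilon}(i)$ can be prescribed freely within the bounds given by \eqref{eq:n}; at the others they are then forced.

\begin{proposition}\label{prop:construction}
Let $n\colon\mathcal X/\mathcal F\to\mathbb Z$ satisfy $0\le n(\Lambda)\le\mu(\Lambda)$ for all $\Lambda$. There is an $\mathcal X$-idempotent $i$ with $\mathcal F$-invariant multiplicities such that $n_{P,\varepsilon}(i)=n(\Lambda)$ for all $\Lambda$ and all fully normalized $R_\varepsilon\in\Lambda$.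
\end{proposition}

\begin{proof}
For an integer $d\ge0$ let $(\ast_d)$ be the statement that there is an $\mathcal X$-idempotent $i_0$ whose primitive summands in $B^P$ have defects of order $>d$, which has $\mathcal F$-invariant multiplicities in orders $>d$, and which has the prescribed $n_{P,\varepsilon}(i_0)$ at all fully normalized $R_\varepsilon$ of order $>d$. For $d=|P|$ take $i_0=0$, and $(\ast_0)$ is the proposition. Let $d\ge1$ and let $i_0$ be as in $(\ast_d)$; note that $n_{P,\varepsilon'}(i_0)=0$ for all $R'_{\varepsilon'}$ of order $d$. We prove $(\ast_{d-1})$ by adding primitive idempotents with defects of order $d$.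

\emph{The target value.} Let $\Lambda$ be a class of order $d$ and fix a fully normalized $R_\varepsilon\in\Lambda$. We have $n_{P,\varepsilon}(b-i_0)=\mu(\Lambda)\ge n(\Lambda)$. Let $i_1$ be the sum of $i_0$ and $n(\Lambda)$ members with defect $R_\varepsilon$ of a primitive decomposition of $b-i_0$ in $B^P$. This auxiliary idempotent depends on $\Lambda$ and serves to fix the value $m_\varepsilon(i_1)$ that all members of $\Lambda$ should attain. By Lemma~\ref{lem:defect}(a), $m_\eta(i_1)=m_\eta(i_0)$ for all local $U_\eta$ with $U\le P$ and $|U|>d$.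

\emph{The deficit at a member of $\Lambda$.} Let $R'_{\varepsilon'}\in\Lambda$, $S'=N_P(R'_{\varepsilon'})$, let $g$ be as in Lemma~\ref{lem:fn}, and put $S={}^gS'$. Then $R\le S\le N_P(R_\varepsilon)$, so $N_S(R_\varepsilon)=S$. Both $i_1$ and ${}^gi_0$ lie in $B^S$, and we compare them there. By Lemma~\ref{lem:invariant}(a) with $Q=S'$,
\[
m_\eta(i_1)=m_\eta(i_0)=m_\eta({}^gi_0)\qquad\text{for all local }U_\eta\text{ with }U\le S,\ |U|>d.
\]
So $n_{S,\eta}(i_1)=n_{S,\eta}({}^gi_0)$ for these $U_\eta$ by Lemma~\ref{lem:count}(c). Subtracting the formulas of Lemma~\ref{lem:count}(b) for $i_1$ and ${}^gi_0$, the sums over larger groups cancel: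
\[
m_\varepsilon(i_1)-m_{\varepsilon'}(i_0)=m_\varepsilon(i_1)-m_\varepsilon({}^gi_0)=\bigl(n_{S,\varepsilon}(i_1)-n_{S,\varepsilon}({}^gi_0)\bigr)\,|S:R|.
\]
By \eqref{eq:n} and Lemma~\ref{lem:count}(a), $n_{S,\varepsilon}({}^gi_0)=n_{S',\varepsilon'}(i_0)=n_{P,\varepsilon'}(i_0)=0$. With $\nu(\varepsilon')=n_{S,\varepsilon}(i_1)\ge0$ and $|S:R|=|S':R'|$ we obtain
\begin{equation}\label{eq:deficit}
m_{\varepsilon'}(i_0)+\nu(\varepsilon')\,|N_P(R'_{\varepsilon'}):R'|=m_\varepsilon(i_1).
\end{equation}
The supply suffices, because $b$ is $G$-invariant: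
\begin{equation}\label{eq:supply}
\nu(\varepsilon')=n_{S,\varepsilon}(i_1)\le n_{S,\varepsilon}(b)=n_{S',\varepsilon'}(b)=n_{P,\varepsilon'}(b)=n_{P,\varepsilon'}(b-i_0).
\end{equation}
Equation \eqref{eq:deficit} determines $\nu(\varepsilon')$, so it does not depend on $g$; it depends only on the $P$-class of $R'_{\varepsilon'}$, since $i_0$ is fixed by $P$. If $R'_{\varepsilon'}$ is fully normalized, then $S=N_P(R_\varepsilon)$ by orders, and $\nu(\varepsilon')=n_{P,\varepsilon}(i_1)=n(\Lambda)$ by Lemma~\ref{lem:count}(a).

\emph{Filling the deficits.} Do this for all classes $\Lambda$ of order $d$. Fix one primitive decomposition of $b-i_0$ in $B^P$. By \eqref{eq:supply} we can choose in it, for each $P$-class of $R'_{\varepsilon'}\in\mathcal X$ of order $d$, exactly $\nu(\varepsilon')$ members with defect $R'_{\varepsilon'}$; the choices for different $P$-classes concern different points. Let $i_2$ be the sum of $i_0$ and all chosen idempotents. It is an $\mathcal X$-idempotent with defects of order $\ge d$. By Lemma~\ref{lem:defect}(a), the numbers $m_\eta$ and $n_{P,\eta}$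 in orders $>d$ are those of $i_0$, and an added idempotent contributes to $m_{\varepsilon'}$, $|R'|=d$, only if its defect is $R'_{\varepsilon'}$. By Lemma~\ref{lem:defect}(c) and \eqref{eq:deficit},
\[
m_{\varepsilon'}(i_2)=m_{\varepsilon'}(i_0)+\nu(\varepsilon')\,|N_P(R'_{\varepsilon'}):R'|=m_\varepsilon(i_1)
\]
for all $R'_{\varepsilon'}\in\Lambda$, a value depending only on $\Lambda$. Finally $n_{P,\varepsilon'}(i_2)=\nu(\varepsilon')=n(\Lambda)$ for fully normalized $R'_{\varepsilon'}\in\Lambda$. So $i_2$ satisfies $(\ast_{d-1})$.
\end{proof}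

\begin{remark}
That $R_\varepsilon$ is fully normalized is used only to obtain $g$, which places $i_1$ and ${}^gi_0$ in a common algebra $B^S$ with $S$ conjugate to the whole of $N_P(R'_{\varepsilon'})$. It cannot be dropped. In Section~\ref{sec:example}, with $d=2$ and $i_0=i_1=i$, equation \eqref{eq:deficit} reads $0+1\cdot2=2$; with the roles of $R_\varepsilon$ and $R'_{\varepsilon'}$ exchanged it would read $2+8\nu=0$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Since $\mathrm{Br}_P(b)e_P=e_P\neq0$, some member of a primitive decomposition of $b$ in $B^P$ lies in a local point $\gamma$ belonging to $e_P$. Then $P_\gamma\in\mathcal X$, this member has defect $P_\gamma$, and so $\mu(P_\gamma)\ge1$. All members of the $\mathcal F$-class of $P_\gamma$ have first component $P$ and are fully normalized by \eqref{eq:RC}. Let $n$ be $1$ on this class and $0$ elsewhere, and let $i$ be as in Proposition~\ref{prop:construction}. Then $n_{P,\gamma}(i)=1$, so $\mathrm{Br}_P(i)\ne0$. By Lemma~\ref{lem:criterion}(b), $i$ is an almost source idempotent with $\mathrm{Br}_P(i)e_P\neq0$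 and $\mathcal F(i)=\mathcal F$. By Lemma~\ref{lem:invariant}(b), $i$ and ${}^gi$ are conjugate in $B^{{}^gQ}$ whenever $Q\le P$ and ${}^g(Q,e_Q)\le(P,e_P)$. Every $\varphi\in\mathrm{Hom}_{\mathcal F}(Q,P)$ is conjugation by such an element $g$, so Lemma~\ref{lem:reduction} gives $\mathrm{Res}^P_Q(iM)\cong{}_\varphi(iM)$, naturally in $M$.
\end{proof}

\section{Classification of strongly stable idempotents}\label{sec:classification}

Call an almost source idempotent $i\in B^P$ with $\mathrm{Br}_P(i)e_P\neq0$ \emph{strongly stable} if $iB\cong{}_\varphi(iB)$ as $kQ$-$B$-bimodules for all $Q\le P$ and $\varphi\in\mathrm{Hom}_{\mathcal F}(Q,P)$. Since $iB\otimes_BM\cong iM$, all modules $iM$ are then $\mathcal F$-stable, naturally in $M$. To translate the condition $\mathrm{Br}_P(i)\neq0$ into a condition on one class in $\mathcal X/\mathcal F$, we need to know that $\mathcal X$ has only one member of order $|P|$.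

\begin{lemma}\label{lem:unique}
There is exactly one local point $\gamma$ of $B^P$ belonging to $e_P$.
\end{lemma}

\begin{proof}
Let $C=C_G(P)$ and $Z=Z(P)$, a central $p$-subgroup of $C$. By (A5) and (A3), the local points of $B^P$ belonging to $e_P$ correspond to the simple $kCe_P$-modules, so we show that there is only one.

\emph{A defect group of $e_P$ lies in $Z$.} Let $(D,f)$ be a maximal $kCe_P$-Brauer pair of the group $C$. Then $PD$ is a $p$-group with $C_G(PD)=C_C(D)$, the block $e_P$ is $PD$-stable, and $\mathrm{Br}_{PD}(e_P)$ is the truncation of $e_P\in kC$ to $C_C(D)$. So $\mathrm{Br}_{PD}(e_P)f=f$ and $(P,e_P)\le(PD,f)$ by (B2). The maximality of $(P,e_P)$ gives $D\le P\cap C=Z$. By (B4), $D$ is a defect group of $e_P$, so $e_P\in\mathrm{Tr}_D^C((kC)^D)$ and $e_P=\mathrm{Tr}_Z^C(a)$ for some $a\in kC$.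

\emph{Modules with trivial $Z$-action are semisimple.} If $Z$ acts trivially on a finite-dimensional $kCe_P$-module $W$, then $\mathrm{id}_W$ is the action of $e_P$ and lies in $\mathrm{Tr}_1^{C/Z}(\mathrm{End}_k(W))$, so $W$ is projective over $k[C/Z]$. This applies to all quotients of $W$ as well, so every submodule of $W$ is a direct summand.

\emph{Conclusion.} Suppose that $kCe_P$ has two nonisomorphic simple modules. As it is a block, there is a nonsplit extension $0\to X\to W\to Y\to0$ of $kCe_P$-modules with $X\not\cong Y$ simple. For $z\in Z$, the central element $z-1$ acts as zero on $X$ and $Y$, so it induces a homomorphism $Y\to X$, which is $0$. Thus $Z$ acts trivially on $W$ and the extension splits, a contradiction.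
\end{proof}

Let $\Lambda_P=\{P_\gamma\}\in\mathcal X/\mathcal F$, with $\gamma$ as in Lemma~\ref{lem:unique}.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(a)] Let $i$ be an almost source idempotent with $\mathrm{Br}_P(i)e_P\neq0$. The following are equivalent: $i$ is strongly stable; $i$ and ${}^gi$ are conjugate in $B^{{}^gQ}$ whenever $Q\le P$ and ${}^g(Q,e_Q)\le(P,e_P)$; the multiplicities $m_\varepsilon(i)$, $R_\varepsilon\in\mathcal X$, are $\mathcal F$-invariant.
\item[(b)] For $i$ strongly stable put $n_i(\Lambda)=n_{P,\varepsilon}(i)$ with $R_\varepsilon\in\Lambda$ fully normalized. This is well defined, and $i\mapsto n_i$ induces a bijection from the set of $B^P$-conjugacy classes of strongly stable almost source idempotents $i$ with $\mathrm{Br}_P(i)e_P\neq0$ onto the set of all functions $n\colon\mathcal X/\mathcal F\to\mathbb Z$ with $0\le n(\Lambda)\le\mu(\Lambda)$ for all $\Lambda$ and $n(\Lambda_P)\ge1$. Here $\mu(\Lambda)$ is the free rank of $V(\varepsilon)$ as a $k[N_P(R_\varepsilon)/R]$-module, for $R_\varepsilon\in\Lambda$ fully normalized.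
\item[(c)] For strongly stable $i,i'$ we have $n_i\le n_{i'}$ pointwise if and only if $i$ is conjugate in $B^P$ to an idempotent $i''$ with $i''i'=i'i''=i''$. In particular there are, up to conjugacy, a smallest strongly stable almost source idempotent, contained up to conjugacy in every other one, and a largest one.
\item[(d)] Let $\mathcal O$ be a complete discrete valuation ring with residue field $k$, let $\hat b$ be the block idempotent of $\mathcal OG$ lifting $b$, and let $i$ be as in Theorem~\ref{thm:A}. Then $i$ lifts to an idempotent $\hat\imath\in(\mathcal OG\hat b)^P$, and $\mathrm{Res}^P_Q(\hat\imath M)\cong{}_\varphi(\hat\imath M)$ naturally for all $\mathcal OG\hat b$-modules $M$ and all $\varphi\in\mathrm{Hom}_{\mathcal F}(Q,P)$.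
\end{enumerate}
\end{theorem}

\begin{proof}
(a) Let ${}^g(Q,e_Q)\le(P,e_P)$, let $\varphi$ be conjugation by $g$, and put $S={}^gQ$, $h={}^gi$. Left multiplication by $g$ maps $iB$ onto $hB$ and satisfies $g\,ym=\varphi(y)\,gm$, so $iB\cong{}_\varphi(hB)$ as $kQ$-$B$-bimodules. Hence $iB\cong{}_\varphi(iB)$ if and only if $hB\cong iB$ as $kS$-$B$-bimodules. A homomorphism of right $B$-modules $hB\to iB$ is left multiplication by a unique $c\in iBh$, and it commutes with $y\in S$ if and only if $cyh=ych$, that is, $cy=yc$. So the bimodule homomorphisms correspond to $iB^Sh$, and $hB\cong iB$ if and only if $cd=i$ and $dc=h$ for some $c\in iB^Sh$, $d\in hB^Si$. By (A2) this means that $i$ and $h$ are conjugate in $B^S$. The equivalence with invariance of multiplicities is Lemma~\ref{lem:invariant}(b), which applies by Lemma~\ref{lem:criterion}(b).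

(b) \emph{The map.} For fully normalized $R_\varepsilon,R'_{\varepsilon'}\in\Lambda$ take $g$ as in Lemma~\ref{lem:fn}; then $S={}^gS'=N_P(R_\varepsilon)$, where $S'=N_P(R'_{\varepsilon'})$. Since $i$ and ${}^gi$ are conjugate in $B^S$, Lemma~\ref{lem:count}(a) and \eqref{eq:n} give
\[
n_{P,\varepsilon}(i)=n_{S,\varepsilon}(i)=n_{S,\varepsilon}({}^gi)=n_{S',\varepsilon'}(i)=n_{P,\varepsilon'}(i).
\]
Conjugation in $B^P$ preserves all multiplicities, hence strong stability and $n_i$. We have $n_i\le\mu$ by \eqref{eq:n}. Since $\mathrm{Br}_P(i)\ne0$, some member of a primitive decomposition of $i$ lies in a local point $\gamma'$ of $B^P$; its defect $P_{\gamma'}$ lies in $\mathcal X$ by Lemma~\ref{lem:criterion}(b), so $\gamma'=\gamma$ and $n_i(\Lambda_P)\ge1$. The description of $\mu(\Lambda)$ is Lemma~\ref{lem:count}(a) for the idempotent $b$.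

\emph{Surjectivity.} Given $n$, the idempotent of Proposition~\ref{prop:construction} has a summand in $\gamma$, so $\mathrm{Br}_P(i)\neq0$; it is strongly stable by Lemma~\ref{lem:criterion}(b) and (a).

\emph{Injectivity.} We must show that the values $n_{P,\varepsilon}(i)$ at pointed groups that are not fully normalized are forced. It is convenient to linearize. For a $P$-invariant function $\nu\colon\mathcal X\to\mathbb Z$ and $R_\varepsilon\in\mathcal X$ put
\[
m_\varepsilon(\nu)=\nu(R_\varepsilon)\,|N_P(R_\varepsilon):R|+\sum_{U_\eta}\nu(U_\eta)\,m_\varepsilon(\omega_{P,\eta}),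
\]
where $U_\eta$ runs over representatives of the $P$-classes in $\mathcal X$ with $|U|>|R|$. This is linear in $\nu$. For an $\mathcal X$-idempotent $j$ and $\nu_j(R_\varepsilon)=n_{P,\varepsilon}(j)$, Lemma~\ref{lem:count}(b) gives $m_\varepsilon(\nu_j)=m_\varepsilon(j)$, since $n_{P,\eta}(j)=0$ for $U_\eta\notin\mathcal X$.

\emph{Claim: if $m_\varepsilon(\nu)$ is constant on $\mathcal F$-classes and $\nu$ vanishes on fully normalized members of $\mathcal X$, then $\nu=0$.} Otherwise take $R'_{\varepsilon'}$ of largest order with $\nu(R'_{\varepsilon'})\neq0$, and a fully normalized $\mathcal F$-conjugate $R_\varepsilon$. The sums over larger groups vanish, so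
\[
\nu(R'_{\varepsilon'})\,|N_P(R'_{\varepsilon'}):R'|=m_{\varepsilon'}(\nu)=m_\varepsilon(\nu)=\nu(R_\varepsilon)\,|N_P(R_\varepsilon):R|=0,
\]
a contradiction.

If $n_i=n_{i'}$, the claim for $\nu_i-\nu_{i'}$ gives $\nu_i=\nu_{i'}$. Points of $B^P$ with defect outside $\mathcal X$ occur in neither idempotent, so $i$ and $i'$ are conjugate in $B^P$ by (A2).

(c) If $i''$ exists, then $i'=i''+(i'-i'')$ is an orthogonal sum and $n_{P,\varepsilon}(i)=n_{P,\varepsilon}(i'')\le n_{P,\varepsilon}(i')$. Conversely let $n_i\le n_{i'}$. Then $0\le n_{i'}-n_i\le\mu$; let $j$ be the $\mathcal X$-idempotent given by Proposition~\ref{prop:construction} for this function. The claim for $\nu_{i'}-\nu_i-\nu_j$ gives $\nu_{i'}=\nu_i+\nu_j\ge\nu_i$. So every point of $B^P$ has multiplicity in $i$ at most its multiplicity in $i'$, and a suitable partial sum $i''$ of a primitive decomposition of $i'$ is conjugate to $i$. The extreme elements correspond to the function that is $1$ on $\Lambda_P$ and $0$ elsewhere, and to $\mu$; both are admissible because $\mu(\Lambda_P)\ge1$.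

(d) Let $\pi$ generate the maximal ideal of $\mathcal O$. For $H\le G$, the $H$-orbit sums form an $\mathcal O$-basis of $(\mathcal OG)^H$ and reduce to a basis of $(kG)^H$. So $(\mathcal OG\hat b)^H\to B^H$ is surjective with kernel $\pi(\mathcal OG\hat b)^H$, which lies in the radical. As $\mathcal O$ is complete, $i$ lifts to an idempotent $\hat\imath\in(\mathcal OG\hat b)^P$. Let ${}^g(Q,e_Q)\le(P,e_P)$, $A=(\mathcal OG\hat b)^{{}^gQ}$, and ${}^gi=wiw^{-1}$ with $w$ a unit of $B^{{}^gQ}$. A lift $\hat w\in A$ of $w$ is a unit, and the idempotents $e=\hat w\hat\imath\hat w^{-1}$ and $f={}^g\hat\imath$ of $A$ are congruent modulo $\pi A$. The element $v=fe+(\hat b-f)(\hat b-e)$ is congruent to $\hat b$, hence a unit of $A$, and $ve=fe=fv$. So $\hat\imath$ and ${}^g\hat\imath$ are conjugate in $A$, and the proof of Lemma~\ref{lem:reduction}, which uses nothing about the coefficient ring, gives the isomorphisms.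
\end{proof}

\begin{remark}\label{rem:abelian}
If $P$ is abelian, then $N_P(R_\varepsilon)=P$ for all $R_\varepsilon\in\mathcal X$ by \eqref{eq:RC}, so every member of $\mathcal X$ is fully normalized. The smallest strongly stable idempotent then has $n_{P,\gamma}=1$ and all other $n_{P,\varepsilon}$ equal to $0$; it is a member of $\gamma$, a source idempotent. In Section~\ref{sec:example} the smallest one is $i+l'$: the defect of $l'$ is $R'_{\varepsilon'}$ by Lemma~\ref{lem:defect}(b), and $R'_{\varepsilon'}$ is not fully normalized.
\end{remark}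

\begin{remark}\label{rem:morita}
If $i\in B^P$ is an idempotent with $\mathrm{Br}_P(i)e_P\neq0$, then $BiB=B$, so $M\mapsto iM$ is an equivalence from $B$-modules to $iBi$-modules. Indeed, $B^P$ is the sum of the ideals $J_{\gamma'}$ over its points $\gamma'$, so Rosenberg's lemma in $Z(B)=B^G$ gives $b\in\mathrm{Tr}_P^G(J_{\gamma'})$ for some $\gamma'$. This point is local, since otherwise $b\in\mathrm{Tr}_Q^G(B^Q)$ for some $Q<P$. It belongs to a block $e'$ with $(P,e')$ a maximal $B$-Brauer pair, so ${}^x(P,e')=(P,e_P)$ for some $x\in G$, and ${}^x\gamma'=\gamma$ by Lemma~\ref{lem:unique}. Hence $b\in\mathrm{Tr}_P^G(J_\gamma)\subseteq B\gamma B$, and $B\gamma B\subseteq BiB$ because $i$ has a summand in $\gamma$.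
\end{remark}

\begin{thebibliography}{9}

\bibitem{AB} Alperin and Brou\'e, Ann. of Math. \textbf{110} (1979).

\bibitem{BP} Brou\'e and Puig, J. Algebra \textbf{63} (1980).

\bibitem{Li} Markus Linckelmann, \emph{Inverse images of block varieties}, arXiv:2110.06157 (2021).

\end{thebibliography}
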